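# Totally positive extensions and the pythagorean index: indices 1, 2, 4 survive, index 8 can drop

Throughout, fields have characteristic different from $2$, quadratic forms are nondegenerate, and algebraic extensions of a field $F$ are taken inside a fixed algebraic closure $F_{\rm al}$. We write $(a,b)$ for the quaternion algebra with $i^2=a$, $j^2=b$, $ij=-ji$, we write $\sim$ for Brauer equivalence, and we write Brauer classes additively. For an extension $M$ of the base field, $A_M$ is $A\otimes M$ and $\varphi_M$ is $\varphi$ read over $M$.

## 1. Quaternion algebras keep their pythagorean index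

The algebra $(-1,3)$ over $\mathbb Q$ is division, because $3$ is not a sum of two rational squares. But $3=1+1+1$, and after adjoining the square root of this sum of squares the algebra splits. The algebra $(-1,-1)$ behaves differently: no adjunction of square roots of sums of squares splits it, since it stays nonsplit over $\mathbb R$. So adjoin all square roots of sums of squares, and measure the index of what is left. Does this number change when the base field is enlarged without losing any "ordering-like" structure? For quaternion algebras it does not change, and the proof fits in this section.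

**Definition (semiordering).** A semiordering of $F$ is a subset $S\subseteq F$ with
$$S+S\subseteq S,\quad F^2S\subseteq S,\quad 1\in S,\quad S\cup -S=F,\quad S\cap -S=\{0\}.$$
It is an ordering if moreover $SS\subseteq S$. The field $F$ is *formally real* if it has an ordering; equivalently, if it has a semiordering; equivalently, if $-1$ is not a sum of squares. Formally real fields have characteristic $0$.

**Example.** Let $e\mapsto e'$ be the conjugation of $\mathbb Q(\sqrt2)\subset\mathbb R$. In $\mathbb Q(\sqrt2)((t))$ let $S$ consist of $0$ and the series with lowest term $et^m$ such that $e>0$ if $m$ is even, and $e'>0$ if $m$ is odd. The lowest term of a sum of two such series is one of the two lowest terms, or the sum of two terms of the same degree and the same positivity, so $S+S\subseteq S$. A square has lowest term $f^2t^{2n}$, which gives $F^2S\subseteq S$. The other axioms are clear. But $\sqrt2\in S$ and $t\in S$, while $\sqrt2\,t\notin S$. So $S$ is a semiordering and not an ordering.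

Two remarks are used constantly. First, *a sum of one or more nonzero elements of a semiordering is nonzero*, because $S\cap-S=\{0\}$. Second, a semiordering of a field restricts to a semiordering of each subfield.

**Definition (totally positive).** Let $F$ be formally real. An extension $K/F$ is totally positive if every semiordering $S$ of $F$ extends to $K$, that is, there is a semiordering $T$ of $K$ with $T\cap F=S$. Then $K$ is formally real as well.

**Example.** The only semiordering of $\mathbb Q$ is the usual ordering, since $p/q=pq\cdot(1/q)^2$ is a sum of squares for $p,q>0$. So $\mathbb Q(\sqrt2)/\mathbb Q$ is totally positive. But $\mathbb Q(\sqrt[4]2)/\mathbb Q(\sqrt2)$ is not: the ordering with $\sqrt2<0$ cannot extend, as $\sqrt2$ is a square in $\mathbb Q(\sqrt[4]2)$.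

**Definition (pythagorean closure, pythagorean index).** A field is pythagorean if each sum of squares in it is a square. The pythagorean closure $F_{\rm py}$ is the smallest pythagorean subfield of $F_{\rm al}$ containing $F$. For a central simple $F$-algebra $A$,
$$pind(A)={\rm ind}(A\otimes_FF_{\rm py}),\qquad pind(A_K)={\rm ind}(A\otimes_FK_{\rm py}).$$

Concretely, $F_{\rm py}$ is the union of all towers $F=M_0\subset M_1\subset\dots\subset M_r$ with $M_{i+1}=M_i(\sqrt{d_i})$ and $d_i$ a sum of squares in $M_i$. The compositum of two towers is again a tower, so the union is a field; finitely many of its elements lie in one tower, so it is pythagorean; and every pythagorean field containing $F$ contains it. If $P$ is an ordering of $F$, its real closure is pythagorean, so it contains $F_{\rm py}$. Hence *every ordering of $F$ extends to $F_{\rm py}$*. In the same way, an ordering of $F$ extends to $F(\sqrt{c_1},\dots,\sqrt{c_r})$ as soon as all $c_i$ are positive, since its real closure contains the $\sqrt{c_i}$.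

**Example.** Over $\mathbb Q$: $pind(-1,3)=1$ and $pind(-1,-1)=2$.

**Definition (weak isotropy).** A form $\varphi$ is weakly isotropic if $n\times\varphi=\varphi\perp\dots\perp\varphi$ is isotropic for some $n\ge1$. For example $\langle1,-3\rangle$ over $\mathbb Q$ is anisotropic, but $3\times\langle1,-3\rangle$ is isotropic since $1+1+1-3=0$. If all coefficients of a diagonal form lie in one semiordering, the form is not weakly isotropic, by the first remark above.

**Lemma 1.**
(a) Let $K/F$ be totally positive and let $\varphi$ be a form over $F$ of positive dimension that is not weakly isotropic. Then $\varphi_K$ is not weakly isotropic.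
(b) Over a formally real pythagorean field, weakly isotropic forms are isotropic.
(c) Let $K$ be formally real. If $\varphi$ over $K$ is not weakly isotropic, then $\varphi_{K_{\rm py}}$ is anisotropic.

*Proof.* **(a): put the coefficients into a semiordering, then extend it.** Scaling changes nothing, so let $\varphi=\langle c_1,\dots,c_m\rangle$ with $c_1=1$. Let $\Sigma F^2$ be the set of sums of squares and $Q_0=\sum_jc_j\,\Sigma F^2$. Then $Q_0+Q_0\subseteq Q_0$, $F^2Q_0\subseteq Q_0$ and $1\in Q_0$. Also $Q_0\cap-Q_0=\{0\}$: if $z=\sum c_js_j\ne0$ and $-z=\sum c_js_j'$, then $\sum_jc_j(s_j+s_j')=0$, where at least one $s_j$ is a sum of squares that are not all zero, so some $n\times\varphi$ is isotropic.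

By Zorn choose $Q\supseteq Q_0$ maximal with these four properties. We claim $Q\cup-Q=F$. Suppose $x\notin Q\cup-Q$. The set $Q+x\,\Sigma F^2$ is closed under addition and under multiplication by squares, and is strictly larger than $Q$, so by maximality it contains $u$ and $-u$ for some $u\neq0$:
$$u=q+xs,\qquad -u=q'+xs'\qquad(q,q'\in Q,\ s,s'\in\Sigma F^2).$$
So $(q+q')+x(s+s')=0$. If $s+s'=0$, then $s=s'=0$ because $F$ is formally real, so $u=q=-q'\in Q\cap-Q$ and $u=0$, impossible. Otherwise $-x=(q+q')(s+s')\cdot(s+s')^{-2}\in Q$, again impossible. So $Q$ is a semiordering containing all $c_j$. It extends to a semiordering $T$ of $K$, and $c_j\in T\setminus\{0\}$ shows that no $n\times\varphi_K$ is isotropic.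

**(b): sums of squares are squares.** A nonzero isotropic vector of $n\times\langle c_1,\dots,c_m\rangle$ gives $\sum_jc_j\tau_j=0$ with each $\tau_j$ a sum of $n$ squares, and for some $j$ these squares are not all zero. As the field is formally real, that $\tau_j$ is nonzero. As it is pythagorean, $\tau_j=y_j^2$ for all $j$. So $\sum c_jy_j^2=0$ with $y_j$ not all zero.

**(c): descend one quadratic step.** By the tower description it suffices to show: if $n\times\varphi$ is isotropic over $M(\sqrt d)$, where $d$ is a nonsquare sum of $m$ squares in $M$, then $\varphi$ is weakly isotropic over $M$. Put $\psi=n\times\varphi$ and assume $\psi$ anisotropic over $M$. From $\psi(v+\sqrt d\,w)=0$ with $(v,w)\ne0$ we get $\psi(v)+d\psi(w)=0$ and $v\perp w$. Here $w\neq0$, since otherwise $\psi(v)=0$ with $v\ne0$. So with $c=\psi(w)\ne0$, $\psi$ represents $c$ and $\psi(v)=-cd$ (and contains $c\langle1,-d\rangle$). Now $m$ copies of $\psi$ represent $c$ times a sum of $m$ squares, in particular $cd$, and one further copy represents $-cd\neq0$. So $(m+1)n\times\varphi$ is isotropic. $\square$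

**Proposition 2.** If $K/F$ is totally positive and $A=(a,b)$ is a quaternion algebra over $F$, then $pind(A)=pind(A_K)$.

*Proof.* Let $\nu=\langle1,-a,-b,ab\rangle$ be the norm form; $A$ splits over a field exactly when $\nu$ is isotropic there. Over $F_{\rm py}$, $\nu$ is isotropic if and only if $\nu$ is weakly isotropic over $F$: "if" is Lemma 1(b), "only if" is Lemma 1(c). The same holds for $K_{\rm py}$ and $K$. By Lemma 1(a), $\nu$ is weakly isotropic over $F$ if and only if it is over $K$. $\square$

What changes for other algebras? The proof used one quadratic form over $F$ whose isotropy decides the index. The general question, taken from Priyabrata Mandal, Preeti Raman, Abhay Soman, "Totally positive field extensions and the pythagorean index", arXiv:2608.19255 (2026), is this.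

**Conjecture (Becher).** Let $K/F$ be a totally positive field extension. For any central simple algebra $A$ of exponent $2$ over $F$, $pind(A)=pind(A\otimes_FK)$.

It is known to hold when $K=F(\sqrt d)$ with $d$ a sum of squares in $F$; when $K=F(X)$ is a rational function field in one variable; when $K=F((X))$; and when $K$ is the function field of a weakly isotropic quadratic form over $F$. In general it is false, and we shall prove the following.

**Theorem 1.** There are a pythagorean field $F$, a totally positive extension $K/F$ and a tensor product $A$ of three quaternion algebras over $F$ with $pind(A)=8$ and $pind(A_K)\le4$.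

**Theorem 2.** For all integers $r\ge1$ and $l\ge r2^r$ there are a pythagorean field $F$, a totally positive extension $K/F$ and a tensor product $A$ of quaternion algebras over $F$ with $pind(A)=2^{l+r}$ and $pind(A_K)=2^l$. With $r=1$, $l\ge2$: the conjecture fails for every value $pind(A)=2^n$, $n\ge3$.

**Theorem 3.** For every formally real $F$, every totally positive $K/F$ and every $A$ of exponent $2$: if $pind(A_K)\le2$, then $pind(A)=pind(A_K)$. Hence the conjecture holds whenever $pind(A)\le4$.

## 2. Witt indices and biquaternion algebras

The method of Section 1 can be pushed one step. Let $K/F$ be totally positive, $R=F_{\rm py}$ and $R'=K_{\rm py}$. Take $F_{\rm al}\subseteq K_{\rm al}$; then $R'\cap F_{\rm al}$ is pythagorean and contains $F$, so $R\subseteq R'$. Both fields are formally real, and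
$$pind(A_K)={\rm ind}(A_{R'})\le{\rm ind}(A_R)=pind(A).$$
Lemma 1 says that a form over $F$ that is anisotropic over $R$ stays anisotropic over $R'$. The next lemma treats the anisotropic part, which lives over $R$ and not over $F$.

**Lemma 3.** Let $\rho_0$ be a form over $F$ and $\rho_1$ the anisotropic part of $(\rho_0)_R$. Then $(\rho_1)_{R'}$ is anisotropic. In other words, $\rho_0$ has the same Witt index over $R$ and over $R'$.

*Proof.* We may assume $\rho_1\ne0$.

**Step 1: produce a form over $F$ from $\rho_1$ by a transfer.** Write $\rho_1=\langle b_1,\dots,b_k\rangle$, $L=F(b_1,\dots,b_k)\subseteq R$, $m=[L:F]$. Let $\sigma$ be the form $x\mapsto{\rm Tr}_{L/F}\bigl(\sum_ib_ix_i^2\bigr)$ on the $F$-space $L^k$. It is nondegenerate, since $L/F$ is separable.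

**Step 2: show $\sigma_R\cong m\times\rho_1$.** The extension $R/F$ is Galois: an $F$-automorphism of $F_{\rm al}$ carries $R$, the smallest pythagorean field over $F$, to itself. So $L$ has $m$ embeddings $\tau:L\to R$ over $F$, and $L\otimes_FR\cong\prod_\tau R$ via $x\otimes y\mapsto(\tau(x)y)_\tau$. Since ${\rm Tr}(b_ix^2)=\sum_\tau\tau(b_i)\tau(x)^2$, we get $\sigma_R\cong\perp_\tau\langle\tau(b_1),\dots,\tau(b_k)\rangle$. Each $\tau$ extends to an automorphism $\tilde\tau$ of $R/F$. Applying $\tilde\tau$ to $\rho_1$ gives the anisotropic part of $\tilde\tau((\rho_0)_R)=(\rho_0)_R$, because $\rho_0$ has coefficients in $F$. By uniqueness of the anisotropic part, $\langle\tau(b_1),\dots,\tau(b_k)\rangle\cong\rho_1$.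

**Step 3: go up to $R'$.** The form $\rho_1$ is anisotropic over the formally real pythagorean field $R$, so by Lemma 1(b) no $n\times\sigma_R\cong nm\times\rho_1$ is isotropic. Hence $\sigma$ is not weakly isotropic over $F$. By Lemma 1(a) and (c), $\sigma_{R'}\cong m\times(\rho_1)_{R'}$ is anisotropic. Hence so is $(\rho_1)_{R'}$. $\square$

**Proposition 4.** If $K/F$ is totally positive and $A=(a,b)\otimes(c,d)$ over $F$, then $pind(A)=pind(A_K)$.

*Proof.* Let $\alpha=\langle a,b,-ab,-c,-d,cd\rangle$. By Albert's theorem, $A_M$ is division if and only if $\alpha_M$ is anisotropic. Moreover $A_M$ is split iff $(a,b)_M\cong(c,d)_M$, iff the norm forms are isometric, iff (Witt cancellation) $\langle-a,-b,ab\rangle\cong\langle-c,-d,cd\rangle$ over $M$, iff $\alpha_M$ is hyperbolic. A Witt index $2$ does not occur: the anisotropic part would be binary of signed discriminant $1$, hence hyperbolic. So ${\rm ind}(A_M)=4,2,1$ exactly when the Witt index of $\alpha_M$ is $0,1,3$. By Lemma 3 this index is the same over $R$ and $R'$. $\square$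

This approach stops at two places.

* If $pind(A)=4$ but $A$ has large degree over $F$, then $A_R$ may be equivalent to a biquaternion algebra over $R$ whose Albert form is not visibly a form over $F$. Then Lemma 3 does not apply. Section 8 gets around this.
* For index $8$ we have no form to put in the place of $\alpha$. Suppose that finitely many forms over $F$ had the property that their Witt indices over every extension $M$ of $F$ determine ${\rm ind}(A_M)$. Then Lemma 3 would give $pind(A)=pind(A_K)$. So once Theorem 1 is proved, we shall know that no such forms exist for its algebra.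

## 3. Semiorderings of number fields and of Laurent series fields

To build a counterexample we must know *all* semiorderings of the base field. Iterated Laurent series over algebraic extensions of $\mathbb Q$ allow this.

**Lemma 5.** Every semiordering $S$ of an algebraic extension $k$ of $\mathbb Q$ is an ordering.

*Proof.* Let $a,b\in S\setminus\{0\}$ and suppose $ab\notin S$, so $-ab\in S$. At every real place of the number field $\mathbb Q(a,b)$ the form $\langle1,a,b,-ab\rangle$ is indefinite, because its determinant $-a^2b^2$ is negative. So $2\times\langle1,a,b,-ab\rangle$ has dimension $8\ge5$ and is indefinite at all real places; by Hasse–Minkowski it is isotropic. But a value at a nonzero vector is a nonempty sum of nonzero elements of $S$, hence nonzero, a contradiction. So $SS\subseteq S$. $\square$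

**Lemma 6.** Let $E$ be formally real.

(a) For semiorderings $S_0,S_1$ of $E$ and $\varepsilon=\pm1$, let $[S_0,S_1,\varepsilon]\subseteq E((t))$ consist of $0$ and all $t^me(1+\cdots)$ with $e\in E^\times$ and ($m$ even, $e\in S_0$) or ($m$ odd, $\varepsilon e\in S_1$). This is a semiordering, and every semiordering of $E((t))$ has this form.

(b) If $E'/E$ is an extension and $S_0,S_1$ extend to semiorderings $T_0,T_1$ of $E'$, then $[T_0,T_1,\varepsilon]$ extends $[S_0,S_1,\varepsilon]$. In particular, if $E'/E$ is totally positive, so is $E'((t))/E((t))$.

(c) Every semiordering of $E$ extends to every purely transcendental extension $E(z_1,\dots,z_m)$.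

(d) If $E$ is pythagorean, so is $E((t))$.

*Proof.* **(a): read off leading coefficients.** The leading coefficient of a sum of two elements of $[S_0,S_1,\varepsilon]$ is either one of the two leading coefficients or, for equal orders, the sum of two nonzero elements of the same set $S_0$ or $\varepsilon S_1$; that sum is nonzero and in the same set. Squares have even order and a square as leading coefficient, so multiplying by them preserves the set. The other axioms are immediate. Conversely, let $S$ be a semiordering of $E((t))$. Elements of $1+tE[[t]]$ are squares, as are even powers of $t$, so membership of $t^me(1+\cdots)$ in $S$ depends only on $e$ and the parity of $m$. For $m$ even it means $e\in S_0:=S\cap E$, a semiordering. For $m$ odd it means $e\in S':=\{e\in E:te\in S\}$. The set $S'$ satisfies all axioms except possibly $1\in S'$, and it contains $1$ or $-1$. So $S'=\varepsilon S_1$ for a sign $\varepsilon$ and a semiordering $S_1$.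

**(b): the same leading coefficient is tested.** For $e\in E$ we have $e\in T_i$ iff $e\in S_i$, so $[T_0,T_1,\varepsilon]\cap E((t))=[S_0,S_1,\varepsilon]$. The last statement follows with (a).

**(c): embed in series.** By induction it suffices to treat $E(z)\subset E((z))$. Intersect $[S,S,1]$ with $E(z)$.

**(d): lowest terms of sums of squares.** The lowest coefficient of a sum of nonzero squares is a sum of nonzero squares of $E$, hence nonzero ($E$ is formally real) and a square ($E$ is pythagorean). It occurs in even degree, and $1+tE[[t]]$ consists of squares. $\square$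

The example of Section 1 is $[P_+,P_-,1]$, where $P_\pm$ is the ordering of $\mathbb Q(\sqrt2)$ with $\pm\sqrt2>0$. The orderings of $E((t))$ are the sets $[Q,Q,\varepsilon]$ with $Q$ an ordering: if $[S_0,S_1,\varepsilon]$ is multiplicatively closed, then so is $S_0$, and since $\varepsilon t$ lies in it, $\varepsilon te$ lies in it exactly when $e\in S_0$, so $S_1=S_0$. The converse is immediate. So an ordering of $k((s))$ sees one ordering of $k$, while a semiordering may see two different ones. The rest of the talk turns on the fact that it sees *at most* two.

## 4. Division algebras from independent square classes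

We need a lower bound for indices. Over Laurent series it comes from independence of square classes.

**Lemma 7.** Let $\kappa$ be a field of characteristic $\ne2$ and let $c_1,\dots,c_m\in\kappa^\times$ be independent in $\kappa^\times/\kappa^{\times2}$. Then $\bigotimes_{j=1}^m(c_j,t_j)$ is a division algebra over $\kappa((t_1))\cdots((t_m))$.

*Proof.* We use induction on $m$, for all $\kappa$ at once; $m=0$ is trivial. Put $E=\kappa((t_1))\cdots((t_{m-1}))$ and $D_0=\bigotimes_{j<m}(c_j,t_j)$ over $E$.

**Step 1: adjoin $\sqrt{c_m}$ and keep a division algebra.** An element of $\kappa$ that is a square in $E$ is a square in $\kappa$ (compare lowest coefficients), so $c_m$ is not a square in $E$, and $E(\sqrt{c_m})=\kappa(\sqrt{c_m})((t_1))\cdots((t_{m-1}))$. The kernel of $\kappa^\times/\kappa^{\times2}\to\kappa(\sqrt{c_m})^\times/\kappa(\sqrt{c_m})^{\times2}$ is $\{1,c_m\}$, so $c_1,\dots,c_{m-1}$ stay independent over $\kappa(\sqrt{c_m})$. By induction $D_1=D_0\otimes_EE(\sqrt{c_m})$ is division.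

**Step 2: build a division ring containing everything.** Let $\sigma={\rm id}\otimes(\text{conjugation})$ on $D_1$, and form the twisted Laurent series ring $D_1((j;\sigma))$ with $jx=\sigma(x)j$. It is a division ring: a nonzero element is $aj^n(1-g)$ with $a\in D_1^\times$ and $g$ of positive order; $aj^n$ is invertible, and $1-g$ is inverted by the geometric series.

**Step 3: identify it.** Put $t_m=j^2$, which is central since $\sigma^2={\rm id}$. The ring contains $D_0$, which commutes with $\sqrt{c_m}$ and with $j$ because $\sigma$ fixes $D_0$. The elements $\sqrt{c_m}$ and $j$ generate $(c_m,t_m)$, because $j\sqrt{c_m}=-\sqrt{c_m}\,j$. So we have a homomorphism from the simple algebra $D_0\otimes_E(c_m,t_m)$ over $E((t_m))$, and it is injective. The dimension of $D_1((j;\sigma))=D_1((t_m))\oplus D_1((t_m))j$ over $E((t_m))$ is $2\dim_ED_1=4\dim_ED_0$, so the homomorphism is an isomorphism. $\square$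

## 5. Absorbing quaternion factors into the others

Consider $A=(b,s)\otimes\bigotimes_{i=1}^l(a_i,t_i)$ over $E((t_1))\cdots((t_l))$ with $E=k((s))$. Suppose that over some $K'\supseteq E$ there are $x_i\in K'^\times$ with $(b,s)\sim\bigotimes_i(a_i,x_i)$. Then over $K'((t_1))\cdots((t_l))$ we have $A\sim\bigotimes_i(a_i,x_it_i)$, because $[(a,x)]+[(a,t)]=[(a,xt)]$. The factor $(b,s)$ has been absorbed and the index is at most $2^l$ instead of $2^{l+1}$. We adjoin such $x_i$ in the freest way.

Recall that a central simple algebra $B$ of degree $n$ over $M$ has a Severi–Brauer variety $X$, geometrically integral of dimension $n-1$. The algebra $B$ splits over its function field $M(X)$, and if $B_N$ is split for an extension $N$ of $M$, then $X_N\cong\mathbb P^{n-1}_N$. For $B=(a,b)$ the variety $X$ is the conic $aU^2+bV^2=W^2$. We also use that $(a,u^2-aw^2)$ is split whenever $u^2-aw^2\ne0$.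

**Lemma 8.** Let $E$ be formally real, $A_0$ a tensor product of quaternion algebras over $E$, $a_1,\dots,a_l\in E^\times$, and $B=A_0\otimes\bigotimes_i(a_i,x_i)$ over $E(x_1,\dots,x_l)$. Let $K'=E(x_1,\dots,x_l)(X)$ be the function field of the Severi–Brauer variety $X$ of $B$.

(a) Over $K'$ we have $[A_0]=\sum_i[(a_i,x_i)]$.

(b) If $L/E$ is an extension and $[(A_0)_L]=\sum_i[(a_i,\sigma_i)]$ for some $\sigma_i\in L^\times$, then $K'$ embeds over $E$ into a purely transcendental extension of $L$ of finite transcendence degree. Hence every semiordering of $E$ that extends to $L$ extends to $K'$.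

*Proof.* (a) $B_{K'}$ is split, and all classes are killed by $2$.

(b) **Step 1: a field in which $B$ splits.** Let $N=L(u_1,w_1,\dots,u_l,w_l)$ be a rational function field and map
$$x_i\mapsto\sigma_i(u_i^2-a_iw_i^2).$$
These images are nonconstant polynomials in disjoint sets of variables, so they are algebraically independent over $L$, and we get an embedding of $E(x_1,\dots,x_l)$ into $N$ over $E$. In ${\rm Br}(N)$ we have $[(a_i,x_i)]=[(a_i,\sigma_i)]+[(a_i,u_i^2-a_iw_i^2)]=[(a_i,\sigma_i)]$, so
$$[B_N]=\sum_i[(a_i,\sigma_i)]+\sum_i[(a_i,\sigma_i)]=0.$$

**Step 2: embed $K'$.** Since $B_N$ is split, $X_N$ is a projective space over $N$, so $N(X_N)$ is purely transcendental over $N$, hence over $L$. As $X$ is geometrically integral and $X_N\to X$ is dominant, $K'=E(x_1,\dots,x_l)(X)$ embeds over $E(x_1,\dots,x_l)$ into $N(X_N)$.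

**Step 3: transport the semiordering.** Let $S$ be a semiordering of $E$ that extends to $L$. By Lemma 6(c) the extension to $L$ extends to $N(X_N)$. Restrict it to $K'$; the result extends $S$, since the embedding is over $E$. $\square$

The field $L$ may depend on the semiordering. So the equation $[A_0]=\sum_i[(a_i,x_i)]$ need not be solved in one field for all semiorderings at once; for each $S$ we solve it in an extension adapted to $S$.

**Example (what happens if only orderings must extend).** Let $k=\mathbb Q(\sqrt2)_{\rm py}$, $E=k((s))$, $F=E((t))$, $A=(\sqrt2,s)\otimes(-1,t)$. The orderings of $\mathbb Q(\sqrt2)$ extend to $k$, and each of $\sqrt2$, $-1$, $-\sqrt2$ is negative at one of them, so $\sqrt2,-1$ are independent in $k^\times/k^{\times2}$. By Lemma 7, ${\rm ind}(A)=4$. By Lemma 6(d), $F$ is pythagorean, so $pind(A)=4$. Take $K'$ as in Lemma 8 with $A_0=(\sqrt2,s)$, $l=1$, $a_1=-1$, and $K=K'((t))$. Then $A_K\sim(-1,x_1t)$, so $pind(A_K)\le2$.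

Every *ordering* of $F$ extends to $K$. Indeed, an ordering of $E$ is $[Q,Q,\varepsilon]$. If $\sqrt2>0$ at $Q$, it extends to $L=k(\sqrt{\sqrt2})((s))$, where $(\sqrt2,s)$ is split and $\sigma_1=1$ works. If $\sqrt2<0$ at $Q$, it extends to $L=k(\sqrt{-\sqrt2})((s))$, where $(\sqrt2,s)\cong(-1,s)$ and $\sigma_1=s$ works. The extensions in Step 3 above, and the one from $K'$ to $K'((t))$, are of the form $[P,P,\varepsilon]$ and keep orderings orderings.

But $K/F$ is not totally positive, by Proposition 4. The construction meets an obstacle at a semiordering $[Q_0,Q_1,\varepsilon]$ of $E$ with $\sqrt2>0$ at $Q_0$ and $\sqrt2<0$ at $Q_1$: neither $1$ nor $-1$ has the signs $(+,-)$ of $\sqrt2$ at this pair.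

## 6. A cubic field and the drop from 8 to 4

Let us find what data $b,a_1,\dots,a_l\in k^\times$ would work with $A_0=(b,s)$, where $k$ is pythagorean and algebraic over $\mathbb Q$. For index $2^{l+1}$ we want $b,a_1,\dots,a_l$ independent modulo squares. For total positivity we want: *for any two orderings $Q_0,Q_1$ of $k$, some product $d$ of the $a_i$ has the same signs as $b$ at $Q_0$ and at $Q_1$.* So $b$ agrees with a product of the $a_i$ on every pair of orderings, but on no larger scale.

Take $b=-1$. With $l=1$ this cannot be done: $a_1$ would have to be negative at every ordering, so $-a_1$ would be a sum of squares by Artin, hence a square in $k$, and $-1,a_1$ would be dependent. With $l=2$, write $+$ as $0$ and $-$ as $1$ and use three orderings. The even-weight vectors $000,110,011,101$ in $\mathbb F_2^3$ restrict onto all of $\mathbb F_2^2$ at any two coordinates, yet $111$ is not among them. So we look for a cubic field and $a_1,a_2$ with signs $110$ and $011$.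

**Proof of Theorem 1.**

**Step 1: choose $k$, $a_1$, $a_2$.** The polynomial $f(x)=x^3-3x+1$ has no rational root, so it is irreducible. Since $f(-2)=-1$, $f(-1)=3$, $f(0)=1$, $f(1)=-1$, $f(2)=3$, it has roots in $(-2,-1)$, $(0,1)$, $(1,2)$. Let $k_0=\mathbb Q(\theta)$ with $f(\theta)=0$, let $k=(k_0)_{\rm py}$, and put
$$a_1=\theta-1,\qquad a_2=-\theta-1.$$
At the three orderings of $k_0$, in the order of the roots, the signs are
$$-1:(-,-,-),\quad a_1:(-,-,+),\quad a_2:(+,-,-),$$
$$-a_1:(+,+,-),\quad -a_2:(-,+,+),\quad a_1a_2:(-,+,-),\quad -a_1a_2:(+,-,+).$$
All orderings of $k_0$ extend to $k$, and each of these seven elements is negative somewhere. So none is a square in $k$, and $-1,a_1,a_2$ are independent in $k^\times/k^{\times2}$.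

**Step 2: define $F$ and $A$ and compute $pind(A)$.** Put
$$E=k((s)),\qquad F=E((t_1))((t_2)),\qquad A=(-1,s)\otimes(a_1,t_1)\otimes(a_2,t_2).$$
$F$ is formally real, and it is pythagorean by Lemma 6(d), so $F_{\rm py}=F$. By Lemma 7, $A$ is a division algebra, so $pind(A)={\rm ind}(A)=8$. It has exponent $2$.

**Step 3: define $K$ and bound $pind(A_K)$.** Let $K'$ be the field of Lemma 8 for $A_0=(-1,s)$, $l=2$ and $a_1,a_2$, so $B=(-1,s)\otimes(a_1,x_1)\otimes(a_2,x_2)$, of degree $8$. Let
$$K=K'((t_1))((t_2)).$$
By Lemma 8(a), $A_K\sim(a_1,x_1t_1)\otimes(a_2,x_2t_2)$, an algebra of degree $4$. So $pind(A_K)\le{\rm ind}(A_K)\le4$.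

**Step 4: $K/F$ is totally positive.** By Lemma 6(b), applied twice, it suffices that $K'/E$ is totally positive. Let $S$ be a semiordering of $E=k((s))$. By Lemmas 6(a) and 5, $S=[Q_0,Q_1,\varepsilon]$ with *orderings* $Q_0,Q_1$ of $k$.

*Some $d\in\{a_1,a_2,a_1a_2\}$ is negative at both $Q_0$ and $Q_1$.* They restrict to at most two of the three orderings of $k_0$. By the table, $a_1$ is negative at the first and second, $a_2$ at the second and third, $a_1a_2$ at the first and third. (One can also argue from $a_1+a_2=-2$, which says that $a_1,a_2$ are never both positive.)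

Write $d=a_1^ea_2^f$ with $e,f\in\{0,1\}$. Since $-d$ is positive at $Q_0$ and $Q_1$, both extend to $k'=k(\sqrt{-d})$. By Lemma 6(b), $S$ extends to $L=k'((s))$. In $L$ the elements $-1$ and $d$ have the same square class, so
$$(-1,s)_L\cong(d,s)_L\sim(a_1,s^e)\otimes(a_2,s^f).$$
This is the hypothesis of Lemma 8(b), with $\sigma_1=s^e$, $\sigma_2=s^f$. So $S$ extends to $K'$. Hence $K'/E$ is totally positive, and so is $K/F$. $\blacksquare$

In fact $pind(A_K)=4$ here: if it were at most $2$, Theorem 3 would give $pind(A_K)=pind(A)=8$.

## 7. Even weight on blocks and arbitrary drops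

To absorb $r$ factors, take $r$ variables $s_1,\dots,s_r$. A semiordering of $k((s_1))\cdots((s_r))$ sees up to $2^r$ orderings of $k$, so we need sign vectors whose span is everything on any $2^r$ coordinates, while having codimension $r$ globally.

**Proof of Theorem 2.** Let $n=r+l\ge r(2^r+1)$.

**Step 1: a subspace that is full on small sets of coordinates.** Partition $\{1,\dots,n\}$ into $r$ blocks of size at least $2^r+1$. Let $W\subset\mathbb F_2^n$ be the space of vectors of even weight on each block; $\dim W=n-r=l$. If $|I|\le2^r$, the restriction $W\to\mathbb F_2^I$ is surjective: extend a given vector by $0$, and correct the parity on each block at a coordinate of that block outside $I$, which exists.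

**Step 2: realize it by signs.** Let $k_0$ be a totally real number field of degree $n$, for example a subfield of the maximal real subfield of $\mathbb Q(\zeta_p)$ with $p\equiv1\bmod 2n$ prime. Its orderings are the $n$ given by the real embeddings. Let $k=(k_0)_{\rm py}$. By weak approximation choose $a_1,\dots,a_l\in k_0^\times$ whose sign vectors form a basis of $W$, and $b_1,\dots,b_r\in k_0^\times$ whose sign vectors form a basis of a complement of $W$. A nonempty product of distinct elements among the $a_i,b_j$ has nonzero sign vector, and orderings of $k_0$ extend to $k$, so $a_1,\dots,a_l,b_1,\dots,b_r$ are independent in $k^\times/k^{\times2}$.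

**Step 3: the algebra and the extension.** Put
$$E=k((s_1))\cdots((s_r)),\quad F=E((t_1))\cdots((t_l)),\quad A_0=\bigotimes_j(b_j,s_j),\quad A=A_0\otimes\bigotimes_i(a_i,t_i).$$
By Lemma 6(d) $F$ is pythagorean, and by Lemma 7 $pind(A)={\rm ind}(A)=2^{r+l}$. Let $K'$ be the field of Lemma 8 for $A_0$ and $a_1,\dots,a_l$, and $K=K'((t_1))\cdots((t_l))$. By Lemma 8(a), $A_K\sim\bigotimes_i(a_i,x_it_i)$, so $pind(A_K)\le2^l$.

**Step 4: $K'/E$ is totally positive.** Let $S$ be a semiordering of $E$. Applying Lemma 6(a) $r$ times and then Lemma 5, $S$ is built from at most $2^r$ orderings $Q_\gamma$ of $k$. If all $Q_\gamma$ extend to an extension $k'$ of $k$, then by Lemma 6(b), applied $r$ times, $S$ extends to $k'((s_1))\cdots((s_r))$. The $Q_\gamma$ restrict to a set $I$ of at most $2^r$ orderings of $k_0$. By Step 1, for each $j$ there is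
$$d_j=\prod_ia_i^{e_{ij}},\qquad e_{ij}\in\{0,1\},$$
with the same signs as $b_j$ at all $Q_\gamma$. So all $b_jd_j$ are positive at all $Q_\gamma$, and every $Q_\gamma$ extends to $k'=k(\sqrt{b_1d_1},\dots,\sqrt{b_rd_r})$. Hence $S$ extends to $L=k'((s_1))\cdots((s_r))$. Over $L$, $b_j$ and $d_j$ have the same square class, so
$$[A_0]=\sum_j[(d_j,s_j)]=\sum_i[(a_i,\sigma_i)],\qquad\sigma_i=\prod_js_j^{e_{ij}}.$$
By Lemma 8(b), $S$ extends to $K'$. So $K'/E$ is totally positive, and by Lemma 6(b) so is $K/F$.

**Step 5: $pind(A_K)\ge2^l$.** We pass to a larger field where Lemma 7 applies. Let $R_1=K'_{\rm py}$, which is formally real. The field $R_1((t_1))\cdots((t_l))$ is pythagorean by Lemma 6(d) and contains $K$, so it contains a copy of $K_{\rm py}$ over $K$. It suffices that $\bigotimes_i(a_i,x_it_i)$ is division over it.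

Let $c$ be the product of the $a_i$ over a nonempty index set. Its sign vector is nonzero, so $-c$ is positive at some ordering $Q$ of $k$. By Lemma 6(a), forming $[Q,Q,1]$ and repeating, $Q$ extends to a semiordering of $E$. It contains $1$ and $-c$, so $\langle1,-c\rangle$ is not weakly isotropic over $E$. By Lemma 1(a) for $K'/E$ and Lemma 1(c), $\langle1,-c\rangle$ is anisotropic over $R_1$, that is, $c\notin R_1^{\times2}$. So the $a_i$ are independent in $R_1^\times/R_1^{\times2}$. Since $x_i\in R_1^\times$, we have $R_1((t_1))\cdots((t_l))=R_1((x_1t_1))\cdots((x_lt_l))$, and Lemma 7 with the variables $x_it_i$ shows that the algebra is division. Hence $pind(A_K)=2^l$.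

For $r=1$ the condition is $l\ge2$, and $pind(A)=2^{l+1}$ takes every value $2^n$ with $n\ge3$. $\blacksquare$

Theorem 1 is the shape $r=1$, $l=2$, one block of size $3$. The first case with $r=2$ is $l=8$: two blocks of size $5$, and the index drops from $2^{10}$ to $2^8$.

## 8. Signatures modulo powers of 2, and indices up to 4

Now we prove Theorem 3. Write $W(M)$ for the Witt ring, $I(M)$ for the ideal of even-dimensional forms, $I^nM$ for its $n$-th power, $I^0M=W(M)$. At an ordering $P$, $\operatorname{sgn}_P:W(M)\to\mathbb Z$ is a ring homomorphism. We use the following theorems.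

* **Pfister.** Over a formally real pythagorean field $R$, a form whose signature is zero at all orderings is zero in $W(R)$.
* **Merkurjev.** Every $A$ of exponent $2$ is Brauer equivalent to a tensor product of quaternion algebras, and the Clifford invariant $c:I^2M\to{\rm Br}_2(M)$, which sends the norm form of $H$ to $[H]$, has kernel $I^3M$.
* **Arason–Pfister Hauptsatz.** An anisotropic form of positive dimension in $I^nM$ has dimension at least $2^n$.

The fourth one says that membership in $I^n$ is visible on signatures. It is in Dickmann–Miraglia, *On quadratic forms whose total signature is zero mod $2^n$. Solution to a problem of M. Marshall*, Invent. Math. 133 (1998), using the Milnor conjecture, proved by Voevodsky and Orlov–Vishik–Voevodsky. Here is a derivation from the Milnor conjecture.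

**Lemma 9 (Dickmann–Miraglia).** If $R$ is a formally real pythagorean field and the signatures of $\psi$ at all orderings are $\equiv0\bmod2^n$, then $\psi\in I^nR$.

*Proof.* **Step 1: multiplication by $2=\langle1,1\rangle$ is injective from $I^mR/I^{m+1}R$ to $I^{m+1}R/I^{m+2}R$.** For $m=0$ this says $2\notin I^2R$, which holds as the signed discriminant $-1$ of $\langle1,1\rangle$ is not a square. Let $m\ge1$ and $C=R(i)$, $i^2=-1$. By the Milnor conjecture identify $I^mR/I^{m+1}R$, $K_m^M(R)/2$ and $H^m(R,\mathbb Z/2)$; multiplication by $\langle1,1\rangle$ becomes $\cup(-1)$, and the kernel of $\cup(-1)$ on $H^m(R)$ is the image of the corestriction from $H^m(C)$. We show that this corestriction is zero.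

The group $K_m^M(C)$ is generated by symbols $\{z,a_2,\dots,a_m\}$ with $z\in C^\times$, $a_j\in R^\times$. Indeed every element of $C^\times$ is an element of $R^\times$ times $1$ or times some $i+a$, $a\in R$. So we only have to rewrite $\{u,v\}$ for $u=i+a$, $v=i+b$. If $a=b$, then $\{u,u\}=\{u,-1\}$. If $e=a-b\ne0$, then $u/e+(-v/e)=1$, so $\{u/e,-v/e\}=0$, and expanding expresses $\{u,v\}$ by symbols with an entry in $R$. Repeating this reduces the number of entries outside $R$ to at most one.

The corestriction of $\{z,a_2,\dots,a_m\}$ is $\{N(z),a_2,\dots,a_m\}$. Here $N(z)$ is a sum of two squares, hence a square in $R$, so the symbol is $0$ modulo $2$.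

**Step 2: compare with a combination of Pfister forms.** Suppose $\psi\notin I^nR$, and choose $m<n$ with $\psi\in I^mR\setminus I^{m+1}R$. By Step 1, $2^j\psi\notin I^{m+j+1}R\supseteq I^{n+j}R$ for all $j\ge0$. Now diagonalize $\psi=\langle c_1,\dots,c_j\rangle$. The function $g=\operatorname{sgn}\psi/2^n$ is integer valued and depends only on the signs of $c_1,\dots,c_j$. For $\epsilon\in\{\pm1\}^j$ the Pfister form $\bigotimes_i\langle1,\epsilon_ic_i\rangle$ has signature $2^j$ where ${\rm sgn}\,c_i=\epsilon_i$ for all $i$, and $0$ elsewhere. So $2^jg$ is the signature of an integral combination $\eta\in I^jR$ of these forms. Then $2^j\psi$ and $2^n\eta$ have equal signatures, and by Pfister $2^j\psi=2^n\eta\in I^{n+j}R$, a contradiction. $\square$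

**Proof of Theorem 3.** Let $K/F$ be totally positive, $R=F_{\rm py}\subseteq R'=K_{\rm py}$ as in Section 2, and $pind(A_K)\le2$.

**Step 1: encode $A$ by signatures of forms over $F$.** Lemma 3 only applies to forms over $F$, so we look for one that remembers where $A$ is nonsplit. Write $A\sim\bigotimes_i(\alpha_i,\beta_i)$ over $F$, and let $q\in I^2F$ be the orthogonal sum of the norm forms $\langle1,-\alpha_i,-\beta_i,\alpha_i\beta_i\rangle$; $c(q)=[A]$. For a formally real field $M\supseteq F$ let $U_M$ be the set of orderings of $M$ at whose real closures $A$ is nonsplit. The $i$-th norm form has signature $4$ where $(\alpha_i,\beta_i)$ is nonsplit and $0$ elsewhere, and $A$ is nonsplit at an ordering exactly when an odd number of the factors are. So over $M$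
$$\operatorname{sgn}q\equiv4\cdot1_{U_M}\pmod8.\tag{1}$$
Diagonalize $q=\langle c_1,\dots,c_h\rangle$ over $F$ ($h\ge4$) and put
$$\rho_0=\perp_\epsilon\ \bigotimes_{j=1}^h\langle1,\epsilon_jc_j\rangle,\qquad\epsilon\in\{\pm1\}^h,\ \textstyle\sum_j\epsilon_j\equiv4\bmod8 .$$
At a given ordering exactly one $\epsilon\in\{\pm1\}^h$ matches the signs of the $c_j$; its Pfister form has signature $2^h$, the others have signature $0$, and $\operatorname{sgn}q=\sum\epsilon_j$. So by (1)
$$\operatorname{sgn}\rho_0=2^h\cdot1_{U_M}\quad\text{over every formally real }M\supseteq F.\tag{2}$$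
Let $\rho_1$ be the anisotropic part of $(\rho_0)_R$. By Lemma 3, $(\rho_1)_{R'}$ is the anisotropic part of $(\rho_0)_{R'}$.

**Step 2: if $U_R=\emptyset$, then $pind(A)=1$.** By (1) $\operatorname{sgn}q_R\equiv0\bmod8$, so $q_R\in I^3R$ by Lemma 9, and $[A_R]=c(q_R)=0$.

**Step 3: the case $pind(A_K)=1$.** Then $U_{R'}=\emptyset$, so $(\rho_0)_{R'}=0$ in $W(R')$ by (2) and Pfister. Its anisotropic part $(\rho_1)_{R'}$ is zero, so $\rho_1=0$. By (2) $U_R=\emptyset$, and $pind(A)=1$ by Step 2.

**Step 4: the case $pind(A_K)=2$; find $\dim\rho_1$.** Now $A_{R'}\sim Q'$ for a quaternion division algebra $Q'$ over $R'$. Its norm form $\pi'$ is anisotropic with $\operatorname{sgn}\pi'=4\cdot1_{U_{R'}}$. By (2) and Pfister, $\rho_0=2^{h-2}\times\pi'$ in $W(R')$, and $2^{h-2}\times\pi'$ is anisotropic by Lemma 1(b). So it is isometric to $(\rho_1)_{R'}$. Hence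
$$\dim\rho_1=2^h,\qquad\operatorname{sgn}\rho_1=2^h\cdot1_{U_R}.$$
Also $pind(A)\ge pind(A_K)=2$, so $U_R\ne\emptyset$ by Step 2. We want a quaternion algebra over $R$ that is nonsplit exactly on $U_R$, that is, a form of dimension $4$ in the place of $2^h$.

**Step 5: halve the dimension.** Let $\rho$ be a form over $R$ with $\dim\rho=2^N$, $\operatorname{sgn}\rho=2^N\cdot1_{U_R}$ and $N\ge3$. We show $\rho\cong\langle1,1\rangle\otimes\tau$; then $\dim\tau=2^{N-1}$ and $\operatorname{sgn}\tau=2^{N-1}\cdot1_{U_R}$.

The form $\rho$ is definite at the orderings in $U_R\neq\emptyset$, hence anisotropic. By (1), the signatures of $2^{N-2}\times q_R\perp-\rho$ are $\equiv2^{N-2}\cdot4\cdot1_{U_R}-2^N\cdot1_{U_R}=0\bmod2^{N+1}$, so by Lemma 9 this form lies in $I^{N+1}R$. Over $C=R(\sqrt{-1})$ the form $\langle1,1\rangle$ is hyperbolic, so $2^{N-2}\times q$ vanishes in $W(C)$, as $N\ge3$. Hence $\rho_C\in I^{N+1}C$. Its dimension $2^N$ is less than $2^{N+1}$, so $\rho_C$ is hyperbolic by the Hauptsatz.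

An anisotropic form that becomes isotropic over $R(\sqrt{-1})$ contains some $c\langle1,1\rangle$, by the computation in the proof of Lemma 1(c) with $d=-1$. Split it off. The complement is anisotropic, and it is still hyperbolic over $C$ by Witt cancellation, since $c\langle1,1\rangle$ is hyperbolic there. Repeating gives $\rho\cong\langle1,1\rangle\otimes\tau$.

**Step 6: the quaternion algebra over $R$.** Start with $\rho_1$, $N=h\ge4$, and apply Step 5 until $N=2$. We get $\pi$ over $R$ with $\dim\pi=4$ and $\operatorname{sgn}\pi=4\cdot1_{U_R}$. At each ordering $\pi$ has four, or exactly two, positive entries in a diagonalization, so its determinant is positive at all orderings. By Artin it is a sum of squares, hence a square in $R$. Writing $\pi\cong c\langle1,-\alpha,-\beta,\delta\rangle$, we see that $\delta=\alpha\beta$ up to squares. So $\pi\cong c\nu$, where $\nu=\langle1,-\alpha\rangle\otimes\langle1,-\beta\rangle\in I^2R$ is the norm form of $H=(\alpha,\beta)$. Since $\nu-c\nu=\langle1,-c\rangle\nu\in I^3R$, we get $c(\pi)=[H]$.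

By (1), $q_R\perp-\pi$ has signatures $\equiv0\bmod8$, so it lies in $I^3R$ by Lemma 9. Hence
$$[A_R]=c(q_R)=c(\pi)=[H],$$
and $pind(A)\le2=pind(A_K)\le pind(A)$. So $pind(A)=pind(A_K)$.

**Step 7: $pind(A)\le4$.** Indices of algebras of exponent dividing $2$ are powers of $2$. If $pind(A)\le4$ and $pind(A_K)<pind(A)$, then $pind(A_K)\le2$, and Steps 3 to 6 give $pind(A)=pind(A_K)$, a contradiction. $\blacksquare$

So, in terms of $pind(A)$, the conjecture is true for all $A$ with $pind(A)\in\{1,2,4\}$, by Theorem 3. By Theorem 2 it fails for each value $2^n$ with $n\ge3$, already over pythagorean fields and for tensor products of quaternion algebras, and the quotient $pind(A)/pind(A_K)$ can be any power of $2$.
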